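\title{Nadel vanishing on weakly pseudoconvex manifolds with metrics given only on sublevel sets}

\begin{abstract}
Let $X$ be a weakly pseudoconvex complex manifold, $L$ a holomorphic line bundle and $\mathcal J$ an ideal sheaf on $X$. Suppose that over every sublevel set of the exhaustion function $L$ carries a singular Hermitian metric with strictly positive curvature and multiplier ideal $\mathcal J$. The metrics on different sublevel sets need not be related in any other way, and $X$ is not assumed to be K\"ahler. We prove that $H^q(X,K_X\otimes L\otimes\mathcal J)=0$ for all $q>0$, as conjectured by Watanabe. On each sublevel set we build from the metric a K\"ahler modification and apply Nadel's theorem there; a Runge-type approximation theorem for sections of $K_X\otimes L\otimes\mathcal J$ then carries the vanishing to $X$. The method also allows a twist by a vector bundle that is almost Nakano semipositive and gives the density of global sections.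
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complex manifold of dimension $n\ge1$ with canonical bundle $K_X$. It is \emph{weakly pseudoconvex} if it has a smooth plurisubharmonic (psh) exhaustion function $\Psi\colon X\to\mathbb R$; thus the sublevel sets $X_c=\{\Psi<c\}$ are relatively compact. Compact manifolds ($\Psi$ constant) and Stein manifolds ($\Psi$ strictly psh) are the two extreme cases.

Let $L\to X$ be a holomorphic line bundle and $U\subset X$ open. A \emph{singular Hermitian metric} $h$ on $L|_U$ is given in each local frame by $h=e^{-2\varphi}$ with a weight $\varphi\in L^1_{\mathrm{loc}}$; its curvature is the current $i\Theta_{L,h}=2i\partial\bar\partial\varphi$. The metric is \emph{singular positive} on $U$ if $i\Theta_{L,h}\ge\gamma$ in the sense of currents for some continuous positive definite $(1,1)$-form $\gamma$ on $U$. The \emph{multiplier ideal sheaf} $\mathcal I(h)=\mathcal I(\varphi)\subset\mathcal O_U$ consists of the germs $f\in\mathcal O_{X,x}$ such that $|f|^2e^{-2\varphi}$ is integrable near $x$. It records how much a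 holomorphic function must vanish to compensate the poles of $h$: it is trivial for a smooth metric, and $\mathcal I(\alpha\log|z|)=(z^{\lfloor\alpha\rfloor})$ in one variable for $\alpha\ge0$, because $|z|^{2l-2\alpha}$ is integrable near $0$ exactly when $l>\alpha-1$.

\begin{definition}\label{def:esp}
Let $\mathcal J\subset\mathcal O_X$ be an ideal sheaf. The bundle $L$ is \emph{exhaustion singular-positive with the ideal sheaf $\mathcal J$} if for every $c>\inf_X\Psi$ there is a singular Hermitian metric $h_c$ on $L|_{X_c}$ that is singular positive on $X_c$ and satisfies $\mathcal I(h_c)=\mathcal J|_{X_c}$.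
\end{definition}

The question, posed as a conjecture by Watanabe \cite{Wat}, is whether in this situation $H^q(X,K_X\otimes L\otimes\mathcal J)=0$ for every $q>0$.

There are good reasons to expect a positive answer. If $X$ has a K\"ahler form $\omega$ and one metric $h$ is singular positive on all of $X$ with $\mathcal I(h)=\mathcal J$, then $\gamma\ge\varepsilon\omega$, where $\varepsilon$ is the smallest eigenvalue of $\gamma$ with respect to $\omega$, and the vanishing is Nadel's theorem, recalled as (F5) below. If $X$ is Stein, it follows from Cartan's Theorem~B, since $\mathcal J$ is coherent. Definition~\ref{def:esp} removes two features of Nadel's setting. First, there is no K\"ahler metric; this is the only missing feature when $X$ is compact, since then $X_c=X$ for large $c$. Second, there is no global metric on $L$: the lower bounds for the curvature may degenerate as $c\to\infty$, and the only link between $h_c$ and $h_{c'}$ is that they have the same multiplier ideal. Neither feature is needed.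

\begin{theorem}\label{thm:main}
Let $X$ be weakly pseudoconvex and let $L$ be exhaustion singular-positive with the ideal sheaf $\mathcal J$. Then $H^q(X,K_X\otimes L\otimes\mathcal J)=0$ for all $q>0$.
\end{theorem}

We prove a stronger statement. Nakano's order $\ge_{\mathrm{Nak}}$ on curvature tensors is recalled in Section~\ref{sec:tools}. Spaces of sections carry the topology of uniform convergence on compact sets.

\begin{theorem}\label{thm:twist}
Let $X,L,\mathcal J$ be as in Theorem~\ref{thm:main} and let $\omega$ be a Hermitian form on $X$. Let $V$ be a holomorphic vector bundle on $X$ such that for all $c>\inf\Psi$ and $\varepsilon>0$ there is a smooth Hermitian metric on $V|_{X_c}$ with $i\Theta_V\ge_{\mathrm{Nak}}-\varepsilon\,\omega\otimes\mathrm{Id}$ (for example, $V$ Nakano semipositive; the metrics may depend on $c$ and $\varepsilon$). Put $\mathcal F_V=K_X\otimes V\otimes L\otimes\mathcal J$. Then: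
\begin{enumerate}
\item[(1)] $H^q(X,\mathcal F_V)=0$ for all $q>0$;
\item[(2)] the restriction $H^0(X,\mathcal F_V)\to H^0(X_c,\mathcal F_V)$ has dense image for every $c>\inf\Psi$;
\item[(3)] $H^0(X,K_X\otimes V\otimes L)\to H^0(X,K_X\otimes V\otimes L\otimes\mathcal O_X/\mathcal J)$ is surjective.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is part (1) for the trivial line bundle $V=\mathcal O_X$ with its flat metric. The condition on $V$ does not depend on $\omega$, since two Hermitian forms are comparable on the compact set $\overline{X_c}$.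

\begin{remark}\label{rem:hyp}
Strict positivity cannot be weakened to semipositivity: on an elliptic curve $X$, with $L=\mathcal O$, the flat metric and $\mathcal J=\mathcal O$, we have $H^1(X,K_X)\cong\mathbb C$. Pseudoconvexity cannot be dropped either. On $X=\mathbb C^2\setminus\{0\}$ take $L=\mathcal O$, $h=e^{-|z|^2}$, $\mathcal J=\mathcal O$; here $K_X$ is trivial and $H^1(X,\mathcal O)\neq0$. Indeed, the \v{C}ech group of the cover $U_j=\{z_j\ne0\}$, $j=1,2$, injects into $H^1(X,\mathcal O)$, and the cocycle $1/(z_1z_2)$ is not of the form $f_1-f_2$ with $f_j\in\mathcal O(U_j)$, because the Laurent series of $f_1$ has no negative powers of $z_2$ and that of $f_2$ has no negative powers of $z_1$.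
\end{remark}

Section~\ref{sec:models} works out two models, one for each of the two difficulties. After the tools (Section~\ref{sec:tools}) and an $L^2$ existence lemma (Section~\ref{sec:L2}), we fix a level $b$ and construct a K\"ahler manifold that maps properly and generically bijectively onto a neighborhood of $\overline{X_b}$ (Section~\ref{sec:modif}). This gives vanishing on $X_b$ (Section~\ref{sec:vanish}) and approximation of sections on $X_a$ by sections on $X_b$ for $a<b$ (Section~\ref{sec:runge}). Section~\ref{sec:limit} passes to $X$.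

\section{Two models}\label{sec:models}

\subsection{Interpolation in the plane}\label{ss:plane}

Let $X=\mathbb C$, $\Psi=|z|^2$ and $L=\mathcal O$. Let $a_1,a_2,\dots$ be distinct points with $|a_k|\to\infty$, let $m_k\ge1$ be integers, and let $\mathcal J$ be the ideal of functions that vanish to order at least $m_k$ at $a_k$ for all $k$. Put
\[
P_c=\prod_{a_k\in X_c}(z-a_k)^{m_k},\qquad h_c=|P_c|^{-2}e^{-|z|^2}.
\]
Then $i\Theta_{L,h_c}\ge i\,dz\wedge d\bar z$, and $\mathcal I(h_c)=(P_c)=\mathcal J$ on $X_c$ because a pole in one variable is never square integrable. So Definition~\ref{def:esp} holds, although the polynomials $P_c$ need not converge as $c\to\infty$ (take $a_k=k$). Theorem~\ref{thm:twist}(3) says that there is an entire function with prescribed Taylor coefficients of order $<m_k$ at each $a_k$. Let us prove this by hand.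

\emph{On one sublevel set} the problem is finite: since the polynomials $(z-a_k)^{m_k}$ are pairwise coprime, the Chinese remainder theorem gives a polynomial $F_\nu$ with the required jets at the points $a_k\in X_\nu$, for $\nu=1,2,\dots$. The sequence $F_\nu$ has no reason to converge.

\emph{Approximation.} Let $a<b$ and $f\in H^0(X_a,\mathcal J)$. The quotient $f/P_b$ is holomorphic on the disc $X_a$, so its Taylor polynomials $T_N$ converge to it on compact sets, and $P_bT_N\in H^0(X_b,\mathcal J)$ converges to $f$.

\emph{Passage to the limit.} Put $G_1=F_1$. If $G_\nu\in\mathcal O(X_\nu)$ has the required jets on $X_\nu$, then $F_{\nu+1}-G_\nu\in H^0(X_\nu,\mathcal J)$. Choose $p\in H^0(X_{\nu+1},\mathcal J)$ with $|F_{\nu+1}-G_\nu-p|\le2^{-\nu}$ on $\{\Psi\le\nu-1\}$ and put $G_{\nu+1}=F_{\nu+1}-p$. It has the required jets on $X_{\nu+1}$, and $G_\nu$ converges on compact sets to an entire solution.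

The approximation step uses the metric of the \emph{larger} set twice: $f/P_b$ is holomorphic because $\mathcal J\subset\mathcal I(h_b)$ on $X_a$, and $P_bT_N$ is a section of $\mathcal J$ because $\mathcal I(h_b)\subset\mathcal J$ on $X_b$. The metric $h_a$ plays no role. In general we cannot divide by $P_b$, and we solve instead a $\bar\partial$-equation with $L^2$ estimates in the metric of the larger set.

\subsection{Blowing up a point}\label{ss:blowup}

We shall find K\"ahler metrics only after blowing up, and pulling back by a blow-up destroys strict positivity. Let $\mu\colon Y\to\mathbb C^2$ be the blow-up of the origin, $Y\subset\mathbb C^2\times\mathbb P^1$, with exceptional curve $E$. In the chart $z=(u,uw)$ we have $E=\{u=0\}$ and $\mathrm{pr}_2=[1:w]$. On the trivial bundle over $\mathbb C^2$ take the weight $\varphi=\frac12|z|^2+\alpha\log|z_1|$ with $\alpha\ge0$; its curvature is at least $\omega_0=i\partial\bar\partial|z|^2$. In the chart,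
\[
\varphi\circ\mu=\tfrac12|u|^2(1+|w|^2)+\alpha\log|u| .
\]
Off $E$ the curvature is $\mu^*\omega_0$, whose $dw\wedge d\bar w$ coefficient is $i|u|^2$ and tends to $0$ on $E$. So $\mu^*h$ is not singular positive. The remedy is to add a small pole along $E$:
\[
\varphi\circ\mu+\delta\log|z\circ\mu|=\tfrac12|u|^2(1+|w|^2)+(\alpha+\delta)\log|u|+\tfrac\delta2\log(1+|w|^2).
\]
Now the curvature is at least $\mu^*\omega_0+\delta\,\mathrm{pr}_2^*\omega_{\mathbb P^1}$, where $\omega_{\mathbb P^1}=i\partial\bar\partial\log(1+|w|^2)$ is the Fubini--Study form, and this sum is positive definite because $(\mu,\mathrm{pr}_2)$ is an embedding. The price is a possible change of the multiplier ideal, from $(u^{\lfloor\alpha\rfloor})$ to $(u^{\lfloor\alpha+\delta\rfloor})$. In the other chart $z=(u'w',u')$ the ideals are $(u'^{\lfloor\alpha\rfloor}w'^{\lfloor\alpha\rfloor})$ and $(u'^{\lfloor\alpha+\delta\rfloor}w'^{\lfloor\alpha\rfloor})$; for such monomial weights integrability is tested monomial by monomial, since monomials are orthogonal on polydiscs. Hence nothing changes if $0<\delta<\lfloor\alpha\rfloor+1-\alpha$.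 This interval is never empty: the multiplier ideal is stable when a pole grows slightly, though not when it shrinks (take $\alpha=1$). The general form of this one-sided stability is the strong openness theorem (F6).

The same computation shows that the hypothesis does not provide a smooth positive metric on $L$.

\begin{example}\label{ex:P2}
Let $\mu\colon X\to\mathbb P^2$ be the blow-up of $[1:0:0]$, so $X\subset\mathbb P^2\times\mathbb P^1$ with $\mathrm{pr}_2=[x_1:x_2]$, and let $L=\mu^*\mathcal O(1)$. Since $L|_E$ is trivial, the curvature of any smooth metric on $L$ has integral $0$ over $E$, so it is not positive. For $0<\delta<1$ give a linear form $\ell$ the norm $|\ell(x)|^2\,|x|^{-2(1-\delta)}(|x_1|^2+|x_2|^2)^{-\delta}$. The pull-back of this metric has curvature at least $(1-\delta)\mu^*\omega_{\mathbb P^2}+\delta\,\mathrm{pr}_2^*\omega_{\mathbb P^1}>0$, and its only singularity is $|u|^{-2\delta}$ along $E$, which is integrable. So $L$ is exhaustion singular-positive with $\mathcal J=\mathcal O_X$.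
\end{example}

\section{Conventions and tools}\label{sec:tools}

\subsection{Weights}\label{ss:weights}

A function is \emph{quasi-psh} if it is locally the sum of a psh function and a smooth function; psh functions are not identically $-\infty$ on any component of their domain. We use two standard facts: a function $\varphi\in L^1_{\mathrm{loc}}$ with $i\partial\bar\partial\varphi\ge0$ equals a psh function almost everywhere, and two psh functions that agree almost everywhere are equal. The second fact extends to quasi-psh functions, since locally both become psh after adding $C|z|^2$ with $C$ large. Consequently a quasi-psh function $\varphi$ with $i\partial\bar\partial\varphi\ge0$ is psh. Also, if $\varphi\in L^1_{\mathrm{loc}}$ and $2i\partial\bar\partial\varphi\ge\theta$ with $\theta$ a continuous real $(1,1)$-form, then locally $\varphi+C|z|^2$ has nonnegative $i\partial\bar\partial$, so $\varphi$ equals a unique quasi-psh function almost everywhere.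

Every singular metric in this paper has curvature bounded below by a continuous form, and its weights are always taken to be quasi-psh. They are psh if the curvature is nonnegative. They are locally bounded above, so $h=e^{-2\varphi}$ is locally bounded below by positive constants. The choice of representative matters for pull-backs, since the image of a map may be a null set.

\begin{lemma}\label{lem:pullback}
Let $\varphi$ be quasi-psh on a complex manifold $M$ with $2i\partial\bar\partial\varphi\ge\theta$, where $\theta$ is a continuous real $(1,1)$-form. Let $\rho\colon M'\to M$ be holomorphic with $\varphi\circ\rho\not\equiv-\infty$ on every component of $M'$. Then $\varphi\circ\rho$ is quasi-psh and $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*\theta$.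
\end{lemma}

\begin{proof}
The composition of a psh function with a holomorphic map from a connected manifold is psh or identically $-\infty$. Hence the set of points of $M'$ near which $\varphi\circ\rho\equiv-\infty$ is open and closed, so it is empty, and $\varphi\circ\rho$ is quasi-psh. Let $U\subset M$ be a chart, $\omega_0=i\partial\bar\partial|z|^2$, $\varepsilon>0$ and $x\in U$. Let $Q=\sum Q_{jk}z_j\bar z_k$ be the Hermitian form for which $i\partial\bar\partial Q$ has the coefficients of $\theta-\varepsilon\omega_0$ at $x$. By continuity, $\theta-2\varepsilon\omega_0\le i\partial\bar\partial Q\le\theta$ on a neighborhood $U_x$ of $x$. On $U_x$ the function $2\varphi-Q$ is quasi-psh with $i\partial\bar\partial(2\varphi-Q)\ge0$, hence psh. So $(2\varphi-Q)\circ\rho$ is psh, and $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*i\partial\bar\partial Q\ge\rho^*\theta-2\varepsilon\rho^*\omega_0$ on $\rho^{-1}(U_x)$. As $x\in U$ is arbitrary, this holds on $\rho^{-1}(U)$. Let $\varepsilon\to0$.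
\end{proof}

\subsection{Norms and curvature operators}\label{ss:norms}

Let $\omega$ be a Hermitian form and $(W,h_W)$ a smooth Hermitian holomorphic vector bundle on an $n$-dimensional manifold. At a point choose coordinates with $\omega=i\sum dz_j\wedge d\bar z_j$ and an orthonormal basis $(e_\lambda)$ of the fiber. The forms $dz_I\wedge d\bar z_J\otimes e_\lambda$ are declared orthonormal, and $dV_\omega=\omega^n/n!$. Write the Chern curvature as $i\Theta_W=i\sum c_{jk\lambda\mu}\,dz_j\wedge d\bar z_k\otimes e_\lambda^*\otimes e_\mu$. For a real $(1,1)$-form $\theta=i\sum\theta_{jk}\,dz_j\wedge d\bar z_k$, the inequality $i\Theta_W\ge_{\mathrm{Nak}}\theta\otimes\mathrm{Id}$ means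
\[
\sum c_{jk\lambda\mu}\,\tau_{j\lambda}\bar\tau_{k\mu}\ \ge\ \sum\theta_{jk}\,\tau_{j\lambda}\bar\tau_{k\lambda}\qquad\text{for all tensors }\tau\in T\otimes W .
\]
For line bundles this is the usual inequality of forms. It is preserved by holomorphic pull-back, because the Hermitian form attached to $\rho^*\Theta_W$ is that of $\Theta_W$ composed with $d\rho\otimes\mathrm{Id}$. For a line bundle $L$ with a smooth metric, $\Theta_{W\otimes L}=\Theta_W+\Theta_L\otimes\mathrm{Id}$.

Let $\Lambda_\omega$ be the adjoint of $\omega\wedge\cdot$. For a $W$-valued $(n,q)$-form $v=\sum v_{J,\lambda}\,dz_1\wedge\dots\wedge dz_n\wedge d\bar z_J\otimes e_\lambda$ with $q\ge1$ and $v_{J,\lambda}$ alternating in $J$,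
\[
\langle[i\Theta_W,\Lambda_\omega]v,v\rangle=\sum_{|S|=q-1}\ \sum_{j,k,\lambda,\mu}c_{jk\lambda\mu}\,v_{jS,\lambda}\,\bar v_{kS,\mu}.
\]
So $i\Theta_W\ge_{\mathrm{Nak}}\theta\otimes\mathrm{Id}$ implies $[i\Theta_W,\Lambda_\omega]\ge[\theta,\Lambda_\omega]$ on $(n,q)$-forms. If $\theta>0$ has eigenvalues $\lambda_1,\dots,\lambda_n$ with respect to $\omega$, then in diagonalizing coordinates $[\theta,\Lambda_\omega]$ multiplies $v_{J,\lambda}$ by $\sum_{j\in J}\lambda_j>0$.

Two quantities do not depend on $\omega$. For an $(n,0)$-form $f=\sum f_\lambda\otimes e_\lambda$ we have $|f|^2_\omega dV_\omega=\sum_\lambda i^{n^2}f_\lambda\wedge\bar f_\lambda$. If $f$ has values in $V\otimes L$, with $h_V$ smooth and $h$ singular, we write $|f|^2h$ for this measure, leaving $h_V$ implicit. The sections of $K\otimes V\otimes L\otimes\mathcal I(h)$ are exactly the holomorphic $V\otimes L$-valued $n$-forms $f$ with $|f|^2h$ locally integrable, since locally $h_V$ is comparable to the flat metric of a holomorphic frame. Next, for a $(0,1)$-form $\alpha=\sum\alpha_j\,d\bar z_j$ and $\theta>0$,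
\begin{equation}\label{eq:q1}
\langle[\theta,\Lambda_\omega]^{-1}(\alpha\wedge f),\alpha\wedge f\rangle\,dV_\omega=\sum_j\lambda_j^{-1}|\alpha_j|^2\cdot|f|^2h=|\alpha|^2_\theta\,|f|^2h .
\end{equation}

\subsection{Quoted results}\label{ss:facts}

\begin{enumerate}
\item[(F1)] (Demailly \cite{Dem82}, \cite[VIII, \S6]{DemCADG}.) Let $(M,\omega)$ be a K\"ahler manifold, $\omega$ not necessarily complete, that carries some complete K\"ahler metric (for example, $M$ Stein). Let $W$ be a smooth Hermitian holomorphic vector bundle with $i\Theta_W>_{\mathrm{Nak}}0$, and $q\ge1$. If $v\in L^2$ is a $W$-valued $(n,q)$-form with $\bar\partial v=0$ and $I=\int\langle[i\Theta_W,\Lambda_\omega]^{-1}v,v\rangle\,dV_\omega<\infty$, there is $u$ with $\bar\partial u=v$ and $\int|u|^2dV_\omega\le I$.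
\item[(F2)] (H\"ormander \cite[Theorem~4.4.2]{Hor}.) If $\Omega\subset\mathbb C^n$ is pseudoconvex, $\Phi$ is psh on $\Omega$ and $v$ is a $\bar\partial$-closed $(0,1)$-form, then $\bar\partial u=v$ is solvable with $\int|u|^2e^{-\Phi}(1+|z|^2)^{-2}\le\int|v|^2e^{-\Phi}$.
\item[(F3)] (Demailly.) If $Z$ is a nowhere dense analytic subset, $u\in L^2_{\mathrm{loc}}$, $v\in L^1_{\mathrm{loc}}$ and $\bar\partial u=v$ off $Z$, then $\bar\partial u=v$ everywhere.
\item[(F4)] (Nadel; see \cite[\S5]{DemAM}.) If $\varphi$ is psh on a bounded pseudoconvex open set $\Omega\subset\mathbb C^n$, then $\mathcal I(\varphi)$ is coherent and is generated on $\Omega$ by any Hilbert basis of $\{f\in\mathcal O(\Omega):\int|f|^2e^{-2\varphi}<\infty\}$.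
\item[(F5)] (Nadel vanishing in Demailly's form \cite[\S5]{DemAM}.) Let $(Y,\omega)$ be a weakly pseudoconvex K\"ahler manifold and $(B,h)$ a line bundle with a singular metric such that $i\Theta_{B,h}\ge\varepsilon\omega$ for a continuous function $\varepsilon>0$. Then $H^q(Y,K_Y\otimes B\otimes\mathcal I(h))=0$ for $q\ge1$.
\item[(F6)] (Strong openness; Guan--Zhou \cite{GZ}.) For $\varphi$ psh, $\mathcal I(\varphi)=\bigcup_{\varepsilon>0}\mathcal I((1+\varepsilon)\varphi)$.
\item[(F7)] (Hironaka; Bierstone--Milman \cite{BM}; W{\l}odarczyk.) Let $\mathfrak a$ be a coherent ideal sheaf on a complex manifold $N$, nonzero on every component, and let $N_0\Subset N$ be open. There is a finite composition $\mu\colon\widehat Y\to N_0$ of blow-ups with smooth nowhere dense centers such that $\mu^{-1}\mathfrak a\cdot\mathcal O_{\widehat Y}=\mathcal O_{\widehat Y}(-D)$, with $D$ effective of simple normal crossing support.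
\item[(F8)] (Regularized maximum \cite[I.5.18]{DemCADG}.) For $\eta>0$ there are symmetric functions $M_\eta(t_1,\dots,t_p)$, $p\ge1$, that are smooth, convex, nondecreasing in each variable, satisfy $M_\eta(t_1+a,\dots,t_p+a)=M_\eta(t)+a$, and such that the variable $t_j$ may be omitted wherever $t_j+\eta\le\max_{k\ne j}t_k-\eta$. If $u_1,\dots,u_p$ are smooth and $\alpha+i\partial\bar\partial u_j\ge\alpha'$ for all $j$, then $\alpha+i\partial\bar\partial M_\eta(u)\ge\alpha'$, because $i\partial\bar\partial M_\eta(u)\ge\sum_j(\partial_jM_\eta)(u)\,i\partial\bar\partial u_j$ by convexity and the coefficients are nonnegative with sum $1$.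
\item[(F9)] (Docquier--Grauert.) A closed complex submanifold of $\mathbb C^N$ has an open neighborhood with a holomorphic retraction onto it.
\item[(F10)] (Cartan.) For a coherent subsheaf of a locally free sheaf, the space of sections over an open set is closed under locally uniform convergence.
\item[(F11)] (Skoda.) If $\varphi$ is psh and its Lelong number $\nu(\varphi,x)=\liminf_{z\to x}\varphi(z)/\log|z-x|$ is less than $1$, then $e^{-2\varphi}$ is integrable near $x$.
\end{enumerate}
We use (F11) in two cases. If $\varphi(x)>-\infty$, then $\nu(\varphi,x)=0$, since a bound $\varphi\le\nu'\log|z-x|$ with $\nu'>0$ forces $\varphi(x)=-\infty$ by the submean inequality. If $e\not\equiv0$ is holomorphic, then $\nu(\log|e|,x)\le\mathrm{ord}_x\,e$, as one sees on a line along which $e$ vanishes to order exactly $\mathrm{ord}_x\,e$.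

We also use: a manifold with a smooth strictly psh exhaustion is Stein (Grauert); the image of an analytic set under a proper holomorphic map is analytic, of no larger dimension (Remmert); on a connected Stein manifold every line bundle has a section $s\not\equiv0$, the complement of $\{s=0\}$ is Stein and connected, and the manifold embeds as a closed submanifold of some $\mathbb C^N$. By (F4), $\mathcal J$ is coherent, so $\mathcal F_V$ is a coherent subsheaf of the locally free sheaf $K_X\otimes V\otimes L$.

\section{An $L^2$ existence lemma on Stein manifolds}\label{sec:L2}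

We need (F1) for a singular metric on $L$. One would like to smooth the weight by convolution, but a manifold has no translations and the weight is defined only locally. On a Stein manifold both problems disappear: removing a hypersurface trivializes $L$, and a retraction carries the weight to an open subset of $\mathbb C^N$. Convolution loses only an arbitrarily small part of the curvature bound.

\begin{lemma}\label{lem:L2}
Let $M$ be a Stein manifold of dimension $n$ with a K\"ahler form $\omega$. Let $(V,h_V)$ be a smooth Hermitian holomorphic vector bundle with $i\Theta_V\ge_{\mathrm{Nak}}-\theta_V\otimes\mathrm{Id}$, and $(L,h)$ a line bundle with a singular metric such that $i\Theta_{L,h}\ge\theta_L\ge0$, where $\theta_L,\theta_V$ are continuous and $\theta=\theta_L-\theta_V$ is positive definite. Let $q\ge1$ and let $v$ be a $\bar\partial$-closed $V\otimes L$-valued $(n,q)$-form with $L^2_{\mathrm{loc}}$ coefficients and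
\[
I=\int_M\langle[\theta,\Lambda_\omega]^{-1}v,v\rangle_{\omega,h_V,h}\,dV_\omega<\infty .
\]
Then there is $u$ with $\bar\partial u=v$ and $\int_M|u|^2_{\omega,h_V,h}\,dV_\omega\le I$.
\end{lemma}

\begin{proof}
We may assume that $M$ is connected. Let $s\not\equiv0$ be a holomorphic section of $L$ and $M'=M\setminus\{s=0\}$. Then $M'$ is Stein and connected, and in the frame $s$ we have $h=e^{-2\varphi}$ with $\varphi$ psh on $M'$. It suffices to solve on $M'$ with the stated estimate: the solution is then in $L^2_{\mathrm{loc}}(M)$, because $h$ is locally bounded below on $M$, and (F3) extends the equation across $\{s=0\}$.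

\emph{Smoothing.} Embed $M'$ in $\mathbb C^N$, let $\rho\colon\Omega\to M'$ be a retraction as in (F9), and replace $\Omega$ by its component containing $M'$. Since $\varphi\circ\rho=\varphi$ on $M'$, Lemma~\ref{lem:pullback} shows that $\varphi\circ\rho$ is psh on $\Omega$ with $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*\theta_L$. Let $M'_j=\{\Xi<j\}$ for a smooth strictly psh exhaustion $\Xi$ of $M'$; it is relatively compact, and Stein since $1/(j-\Xi)$ is a strictly psh exhaustion. With standard radial kernels $\eta_\varepsilon$ on $\mathbb C^N$, the functions $\varphi_\varepsilon=(\varphi\circ\rho)*\eta_\varepsilon$ are smooth near $\overline{M'_j}$ for small $\varepsilon$ and decrease to $\varphi$ on $\overline{M'_j}$ as $\varepsilon\downarrow0$. Convolving the coefficients of a positive $(1,1)$-current gives a nonnegative form, so $2i\partial\bar\partial\varphi_\varepsilon\ge(\rho^*\theta_L)*\eta_\varepsilon$. The restriction of the right side to $M'$ tends to $(\rho|_{M'})^*\theta_L=\theta_L$ uniformly on $\overline{M'_j}$, where $\theta$ is positive definite. So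 there are $\varepsilon_j\downarrow0$ such that $\varphi_j:=\varphi_{\varepsilon_j}$ satisfies $2i\partial\bar\partial\varphi_j\ge\theta_L-\frac1j\theta$ on $M'_j$.

\emph{Solving on $M'_j$.} For $j\ge2$ the metric $h_Ve^{-2\varphi_j}$ has curvature $\ge_{\mathrm{Nak}}(1-\frac1j)\theta\otimes\mathrm{Id}$ on $M'_j$, so the inverse of its curvature operator is at most $(1-\frac1j)^{-1}[\theta,\Lambda_\omega]^{-1}$. The form $v$ is square integrable on $M'_j$ for this smooth metric, and $e^{-2\varphi_j}\le e^{-2\varphi}$. By (F1) there is $u_j$ on $M'_j$ with $\bar\partial u_j=v$ and $\int_{M'_j}|u_j|^2e^{-2\varphi_j}dV_\omega\le(1-\frac1j)^{-1}I$.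

\emph{Limit.} For $j\ge k$ we have $\varphi_j\le\varphi_k$ on $M'_k$, so $\int_{M'_k}|u_j|^2e^{-2\varphi_k}dV_\omega\le(1-\frac1j)^{-1}I$. A diagonal subsequence converges weakly in each space $L^2(M'_k,e^{-2\varphi_k}dV_\omega)$ to a form $u$ on $M'$ with $\bar\partial u=v$ and $\int_{M'_k}|u|^2e^{-2\varphi_k}dV_\omega\le I$ for all $k$. For fixed $i$ and $k\ge i$ restrict the integral to $M'_i$; monotone convergence as $k\to\infty$ gives $\int_{M'_i}|u|^2e^{-2\varphi}dV_\omega\le I$. Let $i\to\infty$.
\end{proof}

\section{A K\"ahler modification of a sublevel set}\label{sec:modif}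

The following notation is fixed in Sections~\ref{sec:modif}--\ref{sec:runge}. Let $b>\inf\Psi$ and $h=h_{b+3}$, so $\mathcal I(h)=\mathcal J$ on $X_{b+3}$ and $i\Theta_{L,h}\ge\gamma>0$ there. By compactness of $\{\Psi\le b+2\}$ there is $c_0>0$ with
\begin{equation}\label{eq:c0}
i\Theta_{L,h}\ge2c_0\,\omega\quad\text{on }X_{b+2},
\end{equation}
where $\omega$ is the Hermitian form of Theorem~\ref{thm:twist}. Fix a smooth metric $h_V$ on $V|_{X_{b+3}}$ with $i\Theta_V\ge_{\mathrm{Nak}}-c_0\,\omega\otimes\mathrm{Id}$.

\begin{proposition}\label{prop:modif}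
There are a finite composition of blow-ups with smooth centers $\mu\colon\widehat Y\to X_{b+2}$, an effective divisor $E$ on $\widehat Y$ with a smooth metric on $\mathcal O(-E)$, a constant $C_E>0$, and a line bundle $A$ on $\widehat Y$ with a smooth metric such that:
\begin{enumerate}
\item[(i)] each point of $\widehat Y\setminus\mathrm{Supp}\,E$ is alone in its $\mu$-fiber, and $\mu$ maps $\widehat Y\setminus\mathrm{Supp}\,E$ biholomorphically onto $X_{b+2}\setminus\mu(\mathrm{Supp}\,E)$;
\item[(ii)] the forms $\beta=i\Theta_{\mathcal O(-E)}+C_E\,\mu^*\omega$ and $\omega_Y=i\Theta_A$ are positive definite at every point of the compact set $\mu^{-1}(\{\Psi\le b+1\})$.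
\end{enumerate}
\end{proposition}

The form $\beta$ exists on any tower of blow-ups, but it is not closed unless $\omega$ is. A closed positive form has to come from $L$, as the curvature of a smooth metric on a line bundle. If the weight of $h$ were locally $\frac1{2m}\log\sum|f_l|^2$ plus a smooth function, with $f_l$ holomorphic, then making the ideal $(f_l)$ principal and dividing by its generator would turn $\mu^*h^m$ into such a smooth metric. A general psh weight has no such form, so we replace it on small balls by Bergman weights, which do. These local weights do not agree on overlaps; we show that they differ by an arbitrarily small constant, and we spend part of the strict positivity of $h$ to glue them.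

\subsection{Local Bergman weights}\label{ss:bergman}

Choose finitely many charts $z_j$ with balls
\[
B''_j=\{|z_j|<1\}\subset B'_j=\{|z_j|<2\}\subset B_j=\{|z_j|<3\}
\]
such that $\overline{B_j}\subset X_{b+3}$ is compact in the chart, $L$ has a frame $e_j$ near $\overline{B_j}$, and the $B''_j$ cover $\{\Psi\le b+2\}$. Write $h=e^{-2\varphi_j}$ in the frame $e_j$ and $e_k=g_{jk}e_j$, so that $e^{-2\varphi_k}=|g_{jk}|^2e^{-2\varphi_j}$. Since $\gamma$ is positive definite, there is $\kappa>0$ such that all $\varphi_j-\psi_j$ are psh near $\overline{B_j}$, where $\psi_j=\kappa|z_j|^2$. For an integer $m\ge1$ let $(\sigma_{j,l})_l$ be a Hilbert basis of the space of $f\in\mathcal O(B_j)$ with $\|f\|_j^2=\int_{B_j}|f|^2e^{-2m(\varphi_j-\psi_j)}dV_j<\infty$, where $dV_j$ is Lebesgue measure in $z_j$. Put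
\[
S_j=\sum_l|\sigma_{j,l}|^2=\sup_{\|f\|_j\le1}|f|^2,\qquad w_j=\psi_j+\frac1{2m}\log S_j .
\]
The function $S_j$ is locally bounded on $B_j$, by the mean value inequality and because the weight $e^{-2m(\varphi_j-\psi_j)}$ is bounded below. We take out $\psi_j$ before forming $S_j$ and put it back afterwards so that $w_j$ keeps a definite amount of positivity, independent of $m$. For orientation: on the unit disc with weight $e^{-2m\alpha\log|z|}$ the monomials $z^l$, $l\ge\lfloor m\alpha\rfloor$, are an orthogonal basis, and $\frac1{2m}\log S$ is $\frac{\lfloor m\alpha\rfloor}m\log|z|$ plus a smooth function.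

The weights of a metric satisfy $\varphi_j-\varphi_k=\log|g_{jk}|$. The $w_j$ satisfy this approximately.

\begin{lemma}\label{lem:compare}
There are $C_1,r_0>0$ and, for $0<r\le r_0$, constants $C_r$, all independent of $m$, such that for all $j,k$
\[
w_j\ge w_k+\log|g_{jk}|-C_1r^2-C_r/m\qquad\text{on }\overline{B'_j}\cap\overline{B'_k}.
\]
Since $g_{kj}=1/g_{jk}$, it follows that $|w_j-w_k-\log|g_{jk}||\le C_1r^2+C_r/m$ wherever $w_j$ or $w_k$ is finite.
\end{lemma}

\begin{proof}
Fix $x\in\overline{B'_j}\cap\overline{B'_k}$ and $f\in\mathcal O(B_k)$ with $\|f\|_k\le1$. We shall produce $F\in\mathcal O(B_j)$ with controlled norm and controlled value at $x$. The natural candidate $fg_{jk}^m$ has two defects: it is defined only on $B_j\cap B_k$, and its norm involves the factor $e^{2m(\psi_j-\psi_k)}$, which is exponential in $m$. On a ball of radius $r$ this factor is absorbed, up to $e^{O(mr^2)}$, by the exponential of a holomorphic function.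

Choose $r_0<1$ such that, for all pairs $j,k$ and all such $x$, the ball $U=\{|z_j-z_j(x)|<r\}$, $r\le r_0$, lies in a fixed compact set $K_{jk}\subset B_j\cap B_k$. Put $g=\psi_k-\psi_j$ and, writing $z_j=(z^1,\dots,z^n)$,
\[
P=g(x)+2\sum_a\frac{\partial g}{\partial z^a}(x)\,(z^a-z^a(x)).
\]
Then $\mathrm{Re}\,P$ is the first-order Taylor polynomial of $g$ at $x$, so $|g-\mathrm{Re}\,P|\le C_1r^2$ on $U$, where $C_1$ depends only on the second derivatives of $g$ on $K_{jk}$. Let $\tilde f=fg_{jk}^me^{mP}$ on $U$ and let $C_2$ bound $dV_j/dV_k$ on $K_{jk}$. Then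
\[
\int_U|\tilde f|^2e^{-2m(\varphi_j-\psi_j)}dV_j=\int_U|f|^2e^{-2m(\varphi_k-\psi_k)}e^{2m(\mathrm{Re}\,P-g)}dV_j\le C_2e^{2mC_1r^2}.
\]
Let $\zeta$ be a cutoff with $0\le\zeta\le1$, compact support in $U$, equal to $1$ on the ball of radius $r/2$, and $|\bar\partial\zeta|\le C_3/r$. The function $\Phi=2m(\varphi_j-\psi_j)+2n\log|z_j-z_j(x)|$ is psh on $B_j$. The form $\tilde f\bar\partial\zeta$ vanishes where $|z_j-z_j(x)|<r/2$, and $(1+|z_j|^2)^2\le100$ on $B_j$. So (F2) gives $u$ on $B_j$ with $\bar\partial u=\tilde f\bar\partial\zeta$ and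
\[
\int_{B_j}|u|^2e^{-\Phi}dV_j\le C'_re^{2mC_1r^2},\qquad C'_r=100\,(C_3/r)^2(2/r)^{2n}C_2 .
\]
Near $x$ the function $u$ is holomorphic and $e^{-\Phi}\ge c\,|z_j-z_j(x)|^{-2n}$, which is not integrable; hence $u(x)=0$. Since $|z_j-z_j(x)|\le5$ on $B_j$, we have $\|u\|_j^2\le5^{2n}C'_re^{2mC_1r^2}$. Thus $F=\zeta\tilde f-u$ is holomorphic on $B_j$, $F(x)=\tilde f(x)$, and $\|F\|_j^2\le C''_re^{2mC_1r^2}$ with $C''_r=2C_2+2\cdot5^{2n}C'_r$. Therefore
\[
S_j(x)\ge(C''_r)^{-1}e^{-2mC_1r^2}\,|f(x)|^2\,|g_{jk}(x)|^{2m}e^{2m(\psi_k-\psi_j)(x)} .
\]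
Take the supremum over $f$, apply $\frac1{2m}\log$, and put $C_r=\frac12|\log C''_r|$.
\end{proof}

Now fix $r$ with $C_1r^2\le\kappa/16$ and then $m$ with $C_r/m\le\kappa/16$, so that the error in Lemma~\ref{lem:compare} is at most $\kappa/8$.

\subsection{Removing the singularities}\label{ss:resolve}

Since $\psi_j$ is bounded, (F4) shows that the $\sigma_{j,l}$ generate $\mathcal I(h^m)$ on $B_j$. So all $w_j$ have their singularities described by one coherent ideal on $X_{b+3}$, and one resolution serves for all $j$. The ideal is nonzero on every component: by (F11) its stalk is $\mathcal O_x$ off the null set where the weight is $-\infty$. Apply (F7) with $X_{b+2}\Subset X_{b+3}$ to obtain $\mu\colon\widehat Y\to X_{b+2}$ and $D$ with $\mu^{-1}\mathcal I(h^m)\cdot\mathcal O_{\widehat Y}=\mathcal O(-D)$. The map $\mu$ is proper and surjective. Put $A_0=\mu^*L^m\otimes\mathcal O(-D)$ and $\widehat B_j=\mu^{-1}(B_j\cap X_{b+2})$, and define $\widehat B'_j$, $\widehat B''_j$ in the same way.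

Let $d$ be a local equation of $D$ on an open subset of $\widehat B_j$ and write $\sigma_{j,l}\circ\mu=d\,\sigma'_{j,l}$. At each point, $d$ is a finite combination of the $\sigma_{j,l}\circ\mu$, so $1$ is a finite combination of the $\sigma'_{j,l}$; hence $S'_j=\sum_l|\sigma'_{j,l}|^2$ is positive. We claim that it is smooth. Take a small closed polydisc on which $d$ is a monomial times a unit, with distinguished boundary $T$; then $|d|\ge c>0$ on $T$. The partial sums of $S'_j$ are continuous and psh, so the maximum principle in each variable in turn bounds them by their maximum on $T$, which is at most $c^{-2}\sup_TS_j\circ\mu<\infty$. By the Cauchy--Schwarz inequality the partial sums of $\sum_l\sigma'_{j,l}(y)\overline{\sigma'_{j,l}(y')}$ are uniformly bounded and converge pointwise. They are holomorphic in $y$ and antiholomorphic in $y'$, so the same holds for the limit by Montel's theorem, and $S'_j$ is its restriction to the diagonal. Moreover $\log S'_j$ is psh, being a continuous increasing limit of psh functions.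

Define a metric $H_j$ on $A_0$ over $\widehat B_j$ by giving the frame $\mu^*e_j^m\otimes d$ the squared norm
\[
|d|^2e^{-2mw_j\circ\mu}=e^{-2m\psi_j\circ\mu}/S'_j .
\]
The left side shows that $H_j$ does not depend on the choice of $d$; the right side shows that $H_j$ is smooth and that
\begin{equation}\label{eq:Hj}
i\Theta_{A_0,H_j}=2m\,\mu^*i\partial\bar\partial\psi_j+i\partial\bar\partial\log S'_j\ge2m\kappa\,\mu^*i\partial\bar\partial|z_j|^2 .
\end{equation}
Since $e_j^m=g_{jk}^{-m}e_k^m$, we have $H_j/H_k=\exp\big(-2m(w_j-w_k-\log|g_{jk}|)\circ\mu\big)$ off $\mathrm{Supp}\,D$. Fix a smooth metric $H$ on $A_0$ and write $H_j=He^{-2mv_j}$ with $v_j$ smooth on $\widehat B_j$. By Lemma~\ref{lem:compare} and continuity,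
\begin{equation}\label{eq:vj}
|v_j-v_k|\le\kappa/8\qquad\text{on }\widehat B'_j\cap\widehat B'_k .
\end{equation}

\subsection{Gluing}\label{ss:glue}

A partition of unity would produce uncontrolled derivatives of $v_j-v_k$. A maximum preserves curvature bounds, but it is well behaved only if each function stops being the largest before its domain ends. We arrange this by subtracting half of the reserve $\kappa|z_j|^2$, which penalizes $v_j$ near $\partial B'_j$ by more than the error \eqref{eq:vj}.

\begin{lemma}\label{lem:A0}
There are a smooth metric on $A_0$ and $c_1>0$ with $i\Theta_{A_0}\ge c_1\mu^*\omega$ on $\widehat Y$.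
\end{lemma}

\begin{proof}
Let $u_j=v_j-\frac\kappa2|z_j\circ\mu|^2$, $\eta=\kappa/8$, $J(y)=\{j:y\in\widehat B'_j\}$, and $u(y)=M_\eta\big((u_j(y))_{j\in J(y)}\big)$. Suppose $y\in\widehat B'_j\cap\widehat B''_k$ and $|z_j(\mu(y))|\ge\frac32$. By \eqref{eq:vj},
\[
u_k(y)-u_j(y)\ge-\frac\kappa8-\frac\kappa2+\frac\kappa2\cdot\frac94=\frac\kappa2\ge2\eta ,
\]
so the index $j$ may be omitted at $y$ by (F8). Fix $y_0\in\widehat Y$ and $k$ with $y_0\in\widehat B''_k$; then $k\in J(y_0)$. For $y$ near $y_0$ we have $y\in\widehat B''_k$ and $J(y)\supset J(y_0)$, and every $j\in J(y)\setminus J(y_0)$ has $\mu(y_0)\in\partial B'_j$, hence $|z_j(\mu(y))|\ge\frac32$. These indices can be omitted one after another, since $k$ is never among them. So $u=M_\eta\big((u_j)_{j\in J(y_0)}\big)$ near $y_0$, and $u$ is smooth. Let $\alpha=\frac1{2m}i\Theta_{A_0,H}$, and choose $c>0$ with $\frac\kappa2i\partial\bar\partial|z_j|^2\ge c\,\omega$ on $\overline{B'_j}$ for all $j$. By \eqref{eq:Hj}, $\alpha+i\partial\bar\partial u_j\ge\frac\kappa2\mu^*i\partial\bar\partial|z_j|^2\ge c\mu^*\omega$ on $\widehat B'_j$.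 By (F8), $\alpha+i\partial\bar\partial u\ge c\mu^*\omega$, so $He^{-2mu}$ has curvature at least $2mc\,\mu^*\omega$.
\end{proof}

\subsection{The exceptional divisor}\label{ss:exc}

The form $\mu^*\omega$ vanishes on $\ker d\mu$. As in Section~\ref{ss:blowup}, the missing positivity comes from Fubini--Study forms on the fibers.

\begin{lemma}\label{lem:exc}
Let $\pi\colon\widetilde N\to N$ be a blow-up with smooth center $C$ and exceptional divisor $E_\pi$. There is a smooth metric on $\mathcal O(-E_\pi)$ such that for every compact set $K\subset N$ and every continuous real $(1,1)$-form $\alpha$ on $N$ that is positive definite at the points of $K$, the form $i\Theta_{\mathcal O(-E_\pi)}+p\,\pi^*\alpha$ is positive definite at the points of $\pi^{-1}(K)$ for all large $p$.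
\end{lemma}

\begin{proof}
Cover $N$ by open sets $U_\nu$ that are either disjoint from $C$ or charts with $C\cap U_\nu=\{z_1=\dots=z_s=0\}$. In the first case give $\mathcal O(-E_\pi)=\mathcal O$ the flat metric over $\pi^{-1}(U_\nu)$. In the second case $\pi^{-1}(U_\nu)\subset U_\nu\times\mathbb P^{s-1}$, and $\mathcal O(-E_\pi)$, the ideal generated by $z_1\circ\pi,\dots,z_s\circ\pi$, is $\mathrm{pr}_2^*\mathcal O(1)$; give it the Fubini--Study metric. Let $(\zeta_\nu)$ be a partition of unity subordinate to $(U_\nu)$. If the $\nu$-th metric is $e^{-a_\nu}$ in a local frame, take the metric $e^{-a}$ with $a=\sum(\zeta_\nu\circ\pi)a_\nu$; this is compatible with changes of frame because $\sum\zeta_\nu=1$. Its curvature $i\partial\bar\partial a$ is $\sum(\zeta_\nu\circ\pi)\,i\partial\bar\partial a_\nu$ plus terms containing one of the factors $\pi^*\partial\zeta_\nu$, $\pi^*\bar\partial\zeta_\nu$, $\pi^*\partial\bar\partial\zeta_\nu$. Let $0\ne\xi\in\ker d\pi_y$. These terms vanish on $(\xi,\bar\xi)$. Also $\pi(y)\in C$, so every $U_\nu\ni\pi(y)$ is of the second kind, and $d\,\mathrm{pr}_2(\xi)\ne0$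 because $(\pi,\mathrm{pr}_2)$ is an embedding. Hence the curvature on $\xi$ is a convex combination of positive numbers.

In the unit sphere bundle of $T\widetilde N$ over the compact set $\pi^{-1}(K)$, consider the open sets where $i\Theta_{\mathcal O(-E_\pi)}+p\,\pi^*\alpha$ is positive. They increase with $p$ since $\pi^*\alpha\ge0$ there. They cover: vectors in $\ker d\pi$ by the above, the others because $\pi^*\alpha$ is positive on them. By compactness one of them is everything.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:modif}]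
Write $\mu$ as a tower $\widehat Y=N_s\to\dots\to N_0=X_{b+2}$ of blow-ups $\pi_i\colon N_i\to N_{i-1}$, with $\mu_i\colon N_i\to N_0$ the composite and $K_i=\mu_i^{-1}(\{\Psi\le b+1\})$. Put $G_0=0$, $C_0=1$, $\beta_0=\omega$. Given $\beta_{i-1}=i\Theta_{\mathcal O(-G_{i-1})}+C_{i-1}\mu_{i-1}^*\omega$ positive definite on $K_{i-1}$, take an integer $p_i\ge1$ from Lemma~\ref{lem:exc} for $\alpha=\beta_{i-1}$, and put $G_i=p_i\pi_i^*G_{i-1}+E_{\pi_i}$, $C_i=p_iC_{i-1}$, with the product metric on $\mathcal O(-G_i)$. Then
\[
\beta_i=i\Theta_{\mathcal O(-G_i)}+C_i\mu_i^*\omega=p_i\pi_i^*\beta_{i-1}+i\Theta_{\mathcal O(-E_{\pi_i})}>0\qquad\text{on }K_i .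
\]
Let $E=G_s$, $C_E=C_s$, $\beta=\beta_s$. Choose an integer $k$ with $kc_1\ge C_E$ and let $A=A_0^k\otimes\mathcal O(-E)$. By Lemma~\ref{lem:A0}, $i\Theta_A\ge kc_1\mu^*\omega+\beta-C_E\mu^*\omega\ge\beta$. This proves (ii).

The support of $E$ is the union of the preimages of all centers. Let $y\notin\mathrm{Supp}\,E$ have image $y_i$ in $N_i$. Then $y_{i-1}$ is outside the center of $\pi_i$, so $\pi_i^{-1}(y_{i-1})=\{y_i\}$ and $\pi_i$ is biholomorphic near $y_i$. If $\mu(y')=\mu(y)$, induction on $i$ gives $y'_i=y_i$, so $y'=y$. Thus $\mu$ is an injective local biholomorphism on $\widehat Y\setminus\mathrm{Supp}\,E$, its image there is disjoint from $\mu(\mathrm{Supp}\,E)$, and $\mu$ is surjective. This proves (i).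
\end{proof}

For $a\le b+1$ put $Y_a=\mu^{-1}(X_a)$ and $\widehat K_a=\mu^{-1}(\{\Psi\le a\})$, so that $Y_b\subset\widehat K_b\subset Y_{b+1}\subset\widehat K_{b+1}$ with $\widehat K_a$ compact. Each $Y_a$ is K\"ahler, with the form $\omega_Y$, and weakly pseudoconvex: the function $1/(a-\Psi\circ\mu)$ is psh because $t\mapsto1/(a-t)$ is convex and increasing for $t<a$, and its sublevel sets lie in the compact sets $\widehat K_{a'}$, $a'<a$. On $\widehat K_{b+1}$ the forms $\beta$ and $\omega_Y$ are comparable, and every smooth real $(1,1)$-form on $\widehat Y$ is bounded below by $-C\omega_Y$. We write $s_E$ for the canonical section of $\mathcal O(E)$ and $|s_E|$ for its norm in the dual metric.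

\subsection{A Stein complement}\label{ss:stein}

To apply Lemma~\ref{lem:L2} we need a Stein manifold that differs from $X_b$ or $Y_b$ by an analytic set, across which (F3) extends the equation. The positive bundle $A$ provides it.

\begin{lemma}\label{lem:stein}
There is a nowhere dense analytic subset $\Sigma\subset Y_b$ containing $Y_b\cap\mathrm{Supp}\,E$ such that $Y_b\setminus\Sigma$ is Stein. The set $Z=\mu(\Sigma)$ is a nowhere dense analytic subset of $X_b$, and $\mu\colon Y_b\setminus\Sigma\to X_b\setminus Z$ is biholomorphic; so $X_b\setminus Z$ is Stein.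
\end{lemma}

\begin{proof}
We first find a section of a power of $A$ near $\widehat K_b$ that is not identically zero on any component. Finitely many components $Y^{(1)},\dots,Y^{(N)}$ of $Y_{b+1}$ meet the compact set $\widehat K_b$; each is weakly pseudoconvex and K\"ahler. Pick $x_i\in Y^{(i)}$, a chart $z$ of $Y^{(i)}$ centered at $x_i$, and a cutoff $\zeta_i$ with compact support in the chart and equal to $1$ near $x_i$. The function $\zeta_i\log|z|$ is psh near $x_i$ and smooth elsewhere, so $2n\,i\partial\bar\partial(\zeta_i\log|z|)\ge-C\omega_Y$. Fix a smooth metric on $K_{\widehat Y}^{-1}$; its curvature is at least $-C\omega_Y$ on $Y_{b+1}$. For an integer $p\ge2C+1$, the product metric on $A^p\otimes K_{\widehat Y}^{-1}$ multiplied by $e^{-2n\zeta_i\log|z|}$ has curvature at least $\omega_Y$ on $Y^{(i)}$. Its multiplier ideal is the maximal ideal $\mathfrak m_{x_i}$, since $|f|^2|z|^{-2n}$ is integrable near $0$ exactly when $f(0)=0$. By (F5), $H^1(Y^{(i)},A^p\otimes\mathfrak m_{x_i})=0$, and the sequence $0\to\mathfrak m_{x_i}\to\mathcal O\to\mathbb C_{x_i}\to0$ gives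 a section of $A^p$ on $Y^{(i)}$ that does not vanish at $x_i$. Together these form a section $s$ on $\bigcup_iY^{(i)}\supset\widehat K_b$ with nowhere dense zero set.

Let $\Sigma=Y_b\cap(\{s=0\}\cup\mathrm{Supp}\,E)$ and, on $Y_b\setminus\Sigma$,
\[
\Xi=\frac1{b-\Psi\circ\mu}-p'\log|s|^2-\log|s_E|^2 .
\]
The first term is psh, and $i\partial\bar\partial$ of the other two is $p'p\,\omega_Y+i\Theta_{\mathcal O(E)}$, which is positive definite on $\widehat K_b$ for $p'$ large. All three terms are bounded below, because $|s|$ and $|s_E|$ are bounded on $\widehat K_b$. Hence on a sublevel set of $\Xi$ each term is bounded above, so the sublevel set lies in $\widehat K_{b-\varepsilon}\cap\{|s|\ge\varepsilon\}\cap\{|s_E|\ge\varepsilon\}$ for some $\varepsilon>0$, a compact subset of $Y_b\setminus\Sigma$. By Grauert's theorem $Y_b\setminus\Sigma$ is Stein.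

The map $\mu\colon Y_b\to X_b$ is proper, so $Z$ is analytic of dimension at most $n-1$ by Remmert's theorem. If $y\in Y_b$ and $\mu(y)=\mu(\sigma)$ with $\sigma\in\Sigma$, then either $y\in\mathrm{Supp}\,E$ or $y$ is alone in its fiber and $y=\sigma$; in both cases $y\in\Sigma$. So $\mu^{-1}(Z)=\Sigma$, and Proposition~\ref{prop:modif}(i) gives the last assertion.
\end{proof}

\section{Vanishing on sublevel sets}\label{sec:vanish}

On $Y_{b+1}$ consider the sheaf $\mathcal G=K_{\widehat Y}\otimes\mu^*V\otimes\mu^*L\otimes\mathcal I(\mu^*h)$. We show that $\mathcal G$ has no higher cohomology on $Y_b$ and that its cohomology is that of $\mathcal F_V$ on $X_b$. The metric $\mu^*h$ is only semipositive along $E$, so we first perturb it as in Section~\ref{ss:blowup}.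

\begin{lemma}\label{lem:delta}
For all sufficiently small $\delta>0$ the metric $h_\delta=\mu^*h\cdot|s_E|^{-2\delta}$ on $\mu^*L|_{Y_{b+1}}$ satisfies $\mathcal I(h_\delta)=\mathcal I(\mu^*h)$ and
\begin{equation}\label{eq:hdelta}
i\Theta_{\mu^*L,h_\delta}\ge c_0\,\mu^*\omega+\delta\beta .
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi$ be a local weight of $h$ and $\hat\varphi=\varphi\circ\mu$. It is not identically $-\infty$ on any open set, because $\mu$ is biholomorphic on a dense open set. By Lemma~\ref{lem:pullback} and \eqref{eq:c0}, $i\Theta_{\mu^*h}\ge2c_0\mu^*\omega$, and $\hat\varphi$ is psh. If $e$ is a local equation of $E$, then $\log|s_E|^2$ is the sum of the psh function $\log|e|^2$ and a smooth function whose $i\partial\bar\partial$ is $-i\Theta_{\mathcal O(E)}$. So $i\partial\bar\partial\log|s_E|^2\ge i\Theta_{\mathcal O(-E)}=\beta-C_E\mu^*\omega$, and $i\Theta_{h_\delta}\ge(2c_0-\delta C_E)\mu^*\omega+\delta\beta$. This gives \eqref{eq:hdelta} for $\delta\le c_0/C_E$.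

The inclusion $\mathcal I(h_\delta)\subset\mathcal I(\mu^*h)$ holds because $|s_E|$ is locally bounded. For the converse we first find $\varepsilon>0$ with $\mathcal I((1+\varepsilon)\hat\varphi)=\mathcal I(\hat\varphi)$ near $\widehat K_{b+1}$; these ideals do not depend on the frame. Since $\hat\varphi$ is locally bounded above, $\mathcal I((1+\varepsilon)\hat\varphi)\subset\mathcal I((1+\varepsilon')\hat\varphi)\subset\mathcal I(\hat\varphi)$ for $0<\varepsilon'<\varepsilon$. Let $y\in\widehat K_{b+1}$. By coherence, finitely many functions generate $\mathcal I(\hat\varphi)$ near $y$. By (F6) their germs at $y$ lie in $\mathcal I((1+\varepsilon_y)\hat\varphi)_y$ for some $\varepsilon_y>0$, so they are sections of this ideal on a neighborhood $U_y$, on which equality then holds for all $\varepsilon\le\varepsilon_y$. Finitely many $U_y$ cover $\widehat K_{b+1}$; let $\varepsilon$ be the least of the $\varepsilon_y$. In the same way (F11) and compactness give $\delta_0>0$ such that $|s_E|^{-2\delta'}$ is locally integrable near $\widehat K_{b+1}$ for $0<\delta'\le\delta_0$: near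 $y$ it suffices that $\delta'\,\mathrm{ord}_y\,e<1$. Let $\delta\le\delta_0\,\varepsilon/(1+\varepsilon)$ and let $f$ be a germ in $\mathcal I(\hat\varphi)=\mathcal I((1+\varepsilon)\hat\varphi)$. H\"older's inequality with exponents $1+\varepsilon$ and $(1+\varepsilon)/\varepsilon$ gives, on a small neighborhood,
\[
\int|f|^2e^{-2\hat\varphi}|s_E|^{-2\delta}\le\Big(\int|f|^2e^{-2(1+\varepsilon)\hat\varphi}\Big)^{\frac1{1+\varepsilon}}\Big(\int|f|^2|s_E|^{-2\delta\frac{1+\varepsilon}\varepsilon}\Big)^{\frac\varepsilon{1+\varepsilon}}<\infty .\qedhere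
\]
\end{proof}

Fix such a $\delta$. Then $\mathcal G=K_{\widehat Y}\otimes\mu^*V\otimes\mu^*L\otimes\mathcal I(h_\delta)$, and $i\Theta_{h_\delta}\ge\delta\beta\ge\varepsilon_0\,\omega_Y$ on $Y_{b+1}$ for a constant $\varepsilon_0>0$. The two descriptions of $\mathcal G$ have different uses: $\mu^*h$ computes the direct image, and $h_\delta$ gives vanishing.

\begin{lemma}\label{lem:direct}
On $X_{b+1}$ we have $\mu_*\mathcal G\cong\mathcal F_V$ and $R^q\mu_*\mathcal G=0$ for $q\ge1$.
\end{lemma}

\begin{proof}
Let $U\subset X_{b+1}$ be open and $Z_E=\mu(\mathrm{Supp}\,E)$, a nowhere dense analytic set by Remmert's theorem. Since $\mathcal J=\mathcal I(h)$, a section $f\in H^0(U,\mathcal F_V)$ is a holomorphic $V\otimes L$-valued $n$-form with $|f|^2h$ locally integrable. The measure $|f|^2h$ is invariant under biholomorphisms, and $Z_E$ and $\mathrm{Supp}\,E$ are null sets; this is the reason for the factor $K_X$. So for $\widehat K\subset\mu^{-1}(U)$ compact, $\int_{\widehat K}|\mu^*f|^2\mu^*h\le\int_{\mu(\widehat K)}|f|^2h<\infty$ by Proposition~\ref{prop:modif}(i), and $f\mapsto\mu^*f$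 is an injective map to $H^0(\mu^{-1}(U),\mathcal G)$. Conversely, a section $\hat f$ of $\mathcal G$ on $\mu^{-1}(U)$ defines a holomorphic form $f$ on $U\setminus Z_E$ with $\int_{K\setminus Z_E}|f|^2h=\int_{\mu^{-1}(K)}|\hat f|^2\mu^*h<\infty$ for $K\subset U$ compact, because $\mu^{-1}(K)$ is compact. As $h$ is locally bounded below, $f\in L^2_{\mathrm{loc}}(U)$, and (F3) with $v=0$ extends $f$ holomorphically to $U$. Then $f\in H^0(U,\mathcal F_V)$ and $\mu^*f=\hat f$.

The sheaf $R^q\mu_*\mathcal G$ is associated with the presheaf $U\mapsto H^q(\mu^{-1}(U),\mathcal G)$. Let $B=\{|z|<r\}\Subset X_{b+1}$ be a ball with closure in a chart over which $V$ is trivial; such balls form a basis of the topology. The manifold $\mu^{-1}(B)$ is K\"ahler and has the psh exhaustion $1/(r^2-|z\circ\mu|^2)$, and on it $\mathcal G$ is a finite direct sum of copies of $K_{\widehat Y}\otimes\mu^*L\otimes\mathcal I(h_\delta)$. By (F5), $H^q(\mu^{-1}(B),\mathcal G)=0$ for $q\ge1$.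
\end{proof}

\begin{lemma}\label{lem:upstairs}
$H^q(Y_b,\mathcal G)=0$ for $q\ge1$.
\end{lemma}

For $V=\mathcal O_X$ this is (F5) applied to $(Y_b,\omega_Y)$ and $h_\delta$, which is all that Theorem~\ref{thm:main} requires. For general $V$ we compute cohomology with $L^2$ forms. We work on $Y_b$ and not on $X_b\setminus Z$ because for $q\ge2$ the estimate of Lemma~\ref{lem:L2} is in the norm of the K\"ahler form, and (F3) needs a form that is smooth and positive across the removed set; $\omega_Y$ has this property on $Y_b$.

\begin{proof}
Let $\mathcal L^q$ be the sheaf on $Y_b$ of measurable $\mu^*V\otimes\mu^*L$-valued $(n,q)$-forms $w$ such that $w$ and the distribution $\bar\partial w$ are locally square integrable for $h_\delta$. The formula $\bar\partial(\zeta w)=\bar\partial\zeta\wedge w+\zeta\bar\partial w$ shows that $\mathcal L^q$ is a module over the smooth functions, so it is fine and has no higher cohomology. The kernel of $\bar\partial$ on $\mathcal L^0$ is $\mathcal G$ by Section~\ref{ss:norms}. Let $q\ge1$ and let $v$ be a $\bar\partial$-closed section of $\mathcal L^q$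 near $y$. Take a coordinate ball $B\ni y$ so small that $\mu^*V$ is trivial near $\overline B$ and $v$ is square integrable on $B$ for $h_\delta$. Lemma~\ref{lem:L2} applies on $B$ with the Euclidean form, the flat metric on $\mu^*V$, $\theta_V=0$ and $\theta_L=\delta\beta$; the integral $I$ is finite since $\beta$ is positive definite on $\overline B$. The solution $u$ is a section of $\mathcal L^{q-1}$. So $(\mathcal L^\bullet,\bar\partial)$ is a fine resolution of $\mathcal G$, and it suffices to solve $\bar\partial u=v$ in $H^0(Y_b,\mathcal L^{q-1})$ for each $\bar\partial$-closed $v\in H^0(Y_b,\mathcal L^q)$, $q\ge1$.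

Let $\theta=\delta\beta$ and $\varrho=1/(b-\Psi\circ\mu)>0$. The numbers $I_k=\int_{\{k\le\varrho<k+1\}}\langle[\theta,\Lambda_{\omega_Y}]^{-1}v,v\rangle\,dV_{\omega_Y}$, $k\ge0$, computed with $\mu^*h_V$ and $h_\delta$, are finite, since the sets are relatively compact in $Y_b$. Choose $\chi$ smooth, convex and increasing with $e^{-\chi(k)}I_k\le2^{-k}$ for all $k$. For the metric $h_\delta e^{-\chi(\varrho)}$ the integral over $Y_b$ is at most $2$. Since $\chi(\varrho)$ is psh, \eqref{eq:hdelta} bounds the curvature of this metric below by $\theta_L=c_0\mu^*\omega+\delta\beta$, and $i\Theta_{\mu^*V}\ge_{\mathrm{Nak}}-\theta_V\otimes\mathrm{Id}$ with $\theta_V=c_0\mu^*\omega$. Thus $\theta_L-\theta_V=\theta$. Lemma~\ref{lem:L2} on the Stein manifold $Y_b\setminus\Sigma$ with the form $\omega_Y$ gives $u$ with $\bar\partial u=v$ and $\int|u|^2_{\omega_Y}h_\delta e^{-\chi(\varrho)}dV_{\omega_Y}<\infty$. On compact subsets of $Y_b$ the factor $e^{-\chi(\varrho)}$ and the metric $h_\delta$ are bounded below, so $u$ is locally square integrable on $Y_b$, for $h_\delta$ and for smooth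 metrics. By (F3), $\bar\partial u=v$ on $Y_b$, so $u\in H^0(Y_b,\mathcal L^{q-1})$.
\end{proof}

\begin{proposition}\label{prop:vanish}
$H^q(X_b,\mathcal F_V)=0$ for all $b>\inf\Psi$ and $q\ge1$.
\end{proposition}

\begin{proof}
The Leray spectral sequence $H^p(X_b,R^q\mu_*\mathcal G)\Rightarrow H^{p+q}(Y_b,\mathcal G)$ has only the row $q=0$ by Lemma~\ref{lem:direct}. Hence $H^p(X_b,\mathcal F_V)\cong H^p(Y_b,\mathcal G)$, which is $0$ for $p\ge1$ by Lemma~\ref{lem:upstairs}.
\end{proof}

\section{Approximation}\label{sec:runge}

To approximate a section $f$ on $X_a$ by sections on $X_b$, cut $f$ off near $\partial X_a$ and correct the error by solving a $\bar\partial$-equation on $X_b$. The correction must be small on a given compact set. We achieve this with a weight that is $1$ near the compact set and exponentially small where the error lives. Since $\Psi$ is psh, such a weight can be built from $\Psi$ at no cost in curvature. Here $q=1$, so by \eqref{eq:q1} no K\"ahler form enters the estimate and we can work on $X_b\setminus Z$.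

\begin{proposition}\label{prop:runge}
For $\inf\Psi<a<b$ the restriction $H^0(X_b,\mathcal F_V)\to H^0(X_a,\mathcal F_V)$ has dense image.
\end{proposition}

\begin{proof}
Let $f\in H^0(X_a,\mathcal F_V)$, let $K\subset X_a$ be compact and nonempty, and choose $\max_K\Psi<a_1<a_2<a_3<a$. Let $\zeta=\zeta_0(\Psi)$ with $\zeta_0$ smooth, $0\le\zeta_0\le1$, $\zeta_0(t)=1$ for $t\le a_2$ and $\zeta_0(t)=0$ for $t\ge a_3$. Let $\chi$ be smooth, convex and nondecreasing with $\chi(t)=0$ for $t\le a_1$ and $\chi(t)>0$ for $t>a_1$. The form $\zeta f$, extended by $0$, is smooth on $X_b$, and $v=\bar\partial\zeta\wedge f$ is a smooth $\bar\partial$-closed $(n,1)$-form supported in $\{a_2\le\Psi\le a_3\}$. Since $\mathcal J\subset\mathcal I(h)$ on $X_a$ and $\{\Psi\le a_3\}\subset X_a$ is compact, $m_f=\int_{\{\Psi\le a_3\}}|f|^2h<\infty$.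

For $N\ge1$ the metric $he^{-N\chi(\Psi)}$ has curvature at least $2c_0\omega$ on $X_b$ by \eqref{eq:c0}. Apply Lemma~\ref{lem:L2} on the Stein manifold $X_b\setminus Z$ of Lemma~\ref{lem:stein}, with any K\"ahler form, $q=1$, $\theta_L=2c_0\omega$, $\theta_V=c_0\omega$ and $\theta=c_0\omega$. By \eqref{eq:q1} there is $u_N$ with $\bar\partial u_N=v$ on $X_b\setminus Z$ and
\[
\int_{X_b\setminus Z}|u_N|^2h\,e^{-N\chi(\Psi)}\le\frac1{c_0}\int|\bar\partial\zeta|^2_\omega\,|f|^2h\,e^{-N\chi(\Psi)}\le C\,m_f\,e^{-N\chi(a_2)},
\]
where $C=c_0^{-1}\max|\bar\partial\zeta|^2_\omega$ does not depend on $N$. As $\chi(\Psi)\le\chi(b)$ on $X_b$, the measure $|u_N|^2h$ has finite mass. In particular $u_N\in L^2_{\mathrm{loc}}(X_b)$, and $\bar\partial u_N=v$ on $X_b$ by (F3). So $F_N=\zeta f-u_N$ is a holomorphic section of $K_X\otimes V\otimes L$ on $X_b$ with $\int_{X_b}|F_N|^2h<\infty$. Since $\mathcal I(h)\subset\mathcal J$ on $X_b$, we get $F_N\in H^0(X_b,\mathcal F_V)$. On $X_{a_1}$ we have $\zeta=1$ and $\chi(\Psi)=0$, so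
\[
\int_{X_{a_1}}|F_N-f|^2h\le C\,m_f\,e^{-N\chi(a_2)}\to0 .
\]
Since $h$ is locally bounded below, the mean value inequality gives $F_N\to f$ locally uniformly on $X_{a_1}$, hence uniformly on $K$.
\end{proof}

The two inclusions used here are those of Section~\ref{ss:plane}. Together they are the only place where one metric is applied on two different levels, and they are what the requirement of a common ideal $\mathcal J$ in Definition~\ref{def:esp} provides.

\section{Passage to $X$}\label{sec:limit}

A cohomology class on $X$ that vanishes on every $X_c$ need not vanish for formal reasons: its primitives on the sets $X_c$ must be chosen compatibly, and the ambiguity lies in the cohomology of one degree less. For $q\ge2$ this ambiguity is zero. For $q=1$ it consists of holomorphic sections, whose restriction maps are not surjective in general (on discs, $1/(z-z_0)$ does not extend across $z_0$); density is an adequate substitute.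

\begin{lemma}\label{lem:limit}
Let $\mathcal F$ be a coherent subsheaf of the sheaf of sections of a holomorphic vector bundle $W$ on $X$. Suppose that $H^q(X_b,\mathcal F)=0$ for all $b>\inf\Psi$, $q\ge1$, and that $H^0(X_b,\mathcal F)\to H^0(X_a,\mathcal F)$ has dense image for $\inf\Psi<a<b$. Then $H^q(X,\mathcal F)=0$ for $q\ge1$, and $H^0(X,\mathcal F)\to H^0(X_c,\mathcal F)$ has dense image for every $c>\inf\Psi$.
\end{lemma}

\begin{proof}
Fix a smooth Hermitian metric $|\cdot|$ on $W$. Let $\inf\Psi<b_0<b_1<\dots\to\infty$, $U_\nu=X_{b_\nu}$ and $K_\nu=\{\Psi\le b_\nu\}$, so that $U_\nu\subset K_\nu\subset U_{\nu+1}$ with $K_\nu$ compact.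

\emph{Reduction.} Let $\mathcal F\to\mathcal S^\bullet$ be a flabby resolution, and consider the sequence of complexes
\[
0\to\Gamma(X,\mathcal S^\bullet)\to\prod_{\nu\ge1}\Gamma(U_\nu,\mathcal S^\bullet)\xrightarrow{\ \Delta\ }\prod_{\nu\ge1}\Gamma(U_\nu,\mathcal S^\bullet)\to0,\qquad\Delta(x)_\nu=x_\nu-x_{\nu+1}|_{U_\nu}.
\]
It is exact on the left and in the middle by the sheaf axioms. The map $\Delta$ is surjective: given $(y_\nu)$, put $x_1=0$ and let $x_{\nu+1}$ be an extension of $x_\nu-y_\nu$ to $U_{\nu+1}$, which exists by flabbiness. Cohomology commutes with products, so for $q\ge1$ we obtain the exact sequence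
\[
\prod_\nu H^{q-1}(U_\nu,\mathcal F)\xrightarrow{\ \Delta\ }\prod_\nu H^{q-1}(U_\nu,\mathcal F)\to H^q(X,\mathcal F)\to\prod_\nu H^q(U_\nu,\mathcal F).
\]
(This is the Milnor sequence; the cokernel of $\Delta$ is ${\varprojlim}^1H^{q-1}(U_\nu,\mathcal F)$.) The last term is $0$. For $q\ge2$ the second term is $0$ as well, so $H^q(X,\mathcal F)=0$. For $q=1$ it remains to show that $\Delta$ is surjective on $\prod_\nu H^0(U_\nu,\mathcal F)$.

\emph{The case $q=1$.} Let $f_\nu\in H^0(U_\nu,\mathcal F)$, $\nu\ge1$. The formal solution of $g_\nu-g_{\nu+1}=f_\nu$ is $g_\nu=\sum_{l\ge\nu}f_l$; we modify the $f_l$ by an element of the image of $\Delta$ to make the series converge. Put $p_1=0$. Given $p_\nu\in H^0(U_\nu,\mathcal F)$, use density to choose $p_{\nu+1}\in H^0(U_{\nu+1},\mathcal F)$ such that $f'_\nu=f_\nu-p_\nu+p_{\nu+1}|_{U_\nu}$ satisfies $|f'_\nu|\le2^{-\nu}$ on $K_{\nu-1}$. For $l\ge\nu+1$ we have $U_\nu\subset K_{l-1}$, so $g'_\nu=\sum_{l\ge\nu}f'_l|_{U_\nu}$ converges uniformly on $U_\nu$, and $g'_\nu\in H^0(U_\nu,\mathcal F)$ by (F10). Since $g'_\nu-g'_{\nu+1}=f'_\nu$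 on $U_\nu$, the sections $g_\nu=g'_\nu+p_\nu$ satisfy $g_\nu-g_{\nu+1}=f'_\nu+p_\nu-p_{\nu+1}=f_\nu$.

\emph{Density.} Take $b_0=c$, and let $f_0\in H^0(X_c,\mathcal F)$, $K\subset X_c$ compact and $\epsilon>0$. Put $K_{-1}=K$. Choose successively $f_{\nu+1}\in H^0(U_{\nu+1},\mathcal F)$ with $|f_{\nu+1}-f_\nu|\le\epsilon\,2^{-\nu-1}$ on the compact set $K_{\nu-1}\subset U_\nu$, for $\nu\ge0$. On each $U_i$ the sequence $(f_\nu)_{\nu>i}$ is uniformly Cauchy, so by (F10) the limit is a section $F\in H^0(X,\mathcal F)$. Since $K\subset K_{\nu-1}$ for all $\nu\ge0$, we have $|F-f_0|\le\epsilon$ on $K$.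
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:twist}]
By Propositions~\ref{prop:vanish} and \ref{prop:runge}, Lemma~\ref{lem:limit} applies to $\mathcal F_V\subset K_X\otimes V\otimes L$. This gives parts (1) and (2) of Theorem~\ref{thm:twist}. The sequence $0\to\mathcal J\to\mathcal O_X\to\mathcal O_X/\mathcal J\to0$ stays exact after tensoring with the locally free sheaf $K_X\otimes V\otimes L$, and its long exact cohomology sequence together with $H^1(X,\mathcal F_V)=0$ gives (3). Theorem~\ref{thm:main} is part (1) for $V=\mathcal O_X$.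
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Bierstone and Milman, Invent.\ Math., 1997.

\bibitem{Dem82} Demailly, Ann.\ Sci.\ ENS, 1982.

\bibitem{DemAM} Demailly, \emph{Analytic Methods in Algebraic Geometry}.

\bibitem{DemCADG} Demailly, \emph{Complex Analytic and Differential Geometry}.

\bibitem{GZ} Guan and Zhou, Ann.\ of Math., 2015.

\bibitem{Hor} H\"ormander, \emph{Introduction to Complex Analysis in Several Variables}.

\bibitem{Wat} Yuta Watanabe, \emph{$L^2$-Dolbeault resolutions and Nadel vanishing on weakly pseudoconvex complex spaces with singular Hermitian metrics}, arXiv:2602.03332 (2026).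

\end{thebibliography}
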